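\title{The sharp dimension for bounded extremal solutions of the spectral fractional Laplacian in a ball}

\begin{abstract}
We consider $(-\Delta)^s u=\lambda f(u)$ in the unit ball of $\mathbb R^n$, where $(-\Delta)^s$ is the spectral fractional Dirichlet Laplacian, $0<s<1$, and $f$ is smooth, nondecreasing, superlinear, with $f(0)>0$. The extremal solution $u^*$ is known to be bounded when $n<2(s+2+\sqrt{2(s+1)})$. We show that this bound is not optimal and determine the exact range: $u^*$ is bounded for every such $f$ if and only if $n\le7$, or $n=8$ and $s>s_8$, or $n=9$ and $s>s_9$, where $s_8<s_9$ are the zeros of an explicit combination of Gamma functions. The proof writes the stability inequality in dual form, where only Riesz kernels appear, passes to the variable $\log(1/r)$, and reduces boundedness to the positivity of a Fourier multiplier. In the remaining range we construct a nonlinearity whose extremal solution grows like $(\log(1/r))^{1/2}$.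
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n\ge2$, $s\in(0,1)$, and let $B_1$ be the unit ball of $\mathbb R^n$. Let $\{\varphi_k\}_{k\ge1}$ be an orthonormal basis of $L^2(B_1)$ made of Dirichlet eigenfunctions of $-\Delta$, with eigenvalues $0<\mu_1<\mu_2\le\mu_3\le\dots\to\infty$ and $\varphi_1>0$. For $v\in L^2(B_1)$ write $v=\sum_kv_k\varphi_k$ with $v_k=\int_{B_1}v\varphi_k\,dx$. The \emph{spectral fractional Laplacian} and its inverse are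
\[
(-\Delta)^sv=\sum_k\mu_k^sv_k\varphi_k,\qquad(-\Delta)^{-s}v=\sum_k\mu_k^{-s}v_k\varphi_k ,
\]
and $(-\Delta)^{s/2}$ is defined with $\mu_k^{s/2}$. The operator $(-\Delta)^s$, defined first on $C_c^\infty(B_1)$, extends to the Hilbert space
\[
H=\Big\{v\in L^2(B_1):\ \|v\|_H^2:=\sum_k\mu_k^sv_k^2<\infty\Big\},\qquad\|v\|_H^2=\int_{B_1}|(-\Delta)^{s/2}v|^2\,dx .
\]
We call $f:\mathbb R\to\mathbb R$ \emph{admissible} if it is smooth and nondecreasing, $f(0)>0$, and $f(t)/t\to+\infty$ as $t\to+\infty$. For admissible $f$ and $\lambda\ge0$ consider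
\begin{equation}\label{eq:P}
(-\Delta)^su=\lambda f(u)\ \text{ in }B_1,\qquad u=0\ \text{ on }\partial B_1 .
\end{equation}
A \emph{bounded solution} is a function $u\in H\cap L^\infty(B_1)$ with $\mu_k^su_k=\lambda\int_{B_1}f(u)\varphi_k\,dx$ for all $k$, that is, $u=\lambda(-\Delta)^{-s}f(u)$. A \emph{weak solution} is a measurable $u$ with $\int_{B_1}|u|\varphi_1<\infty$, $\int_{B_1}f(u)\varphi_1<\infty$ and
\[
\int_{B_1}uv\,dx=\lambda\int_{B_1}f(u)\,(-\Delta)^{-s}v\,dx\qquad\text{for all }v\in C_c^\infty(B_1).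
\]
We use the following known facts without proof. For every admissible $f$ there is $\lambda^*>0$ such that:
\begin{itemize}
\item[(K1)] For $0<\lambda<\lambda^*$ there is a \emph{minimal} bounded solution $u_\lambda$: it is nonnegative and lies below every nonnegative bounded solution. It is increasing in $\lambda$ and \emph{semi-stable}:
\begin{equation}\label{eq:stab}
\lambda\int_{B_1}f'(u_\lambda)v^2\,dx\le\|v\|_H^2\qquad\text{for all }v\in C_c^\infty(B_1).
\end{equation}
\item[(K2)] The limit $u^*=\lim_{\lambda\nearrow\lambda^*}u_\lambda$ is a weak solution for $\lambda=\lambda^*$, the \emph{extremal solution}. It is radial and radially decreasing.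
\item[(K3)] For $\lambda>\lambda^*$ there is no bounded solution.
\item[(K4)] If $n<2(s+2+\sqrt{2(s+1)})$, then $u^*\in L^\infty(B_1)$.
\item[(K5)] If $n\ge2(s+2+\sqrt{2(s+1)})$, then for every $\alpha>\frac n2-1-\sqrt{n-1}-s$ there is $C>0$ with $u^*(x)\le C|x|^{-\alpha}$ in $B_1$.
\end{itemize}
Inequality \eqref{eq:stab} says that the second variation of the energy $\frac12\|u\|_H^2-\lambda\int_{B_1}\int_0^uf$ at $u_\lambda$ is nonnegative. The branch $u_\lambda$ stops at $\lambda^*$, and one wants to know whether it stops at a bounded solution or blows up. As $s\to1^-$ the bound in (K4) tends to $10$, and for the classical problem $-\Delta u=\lambda e^u$ in $B_1$, $u=0$ on $\partial B_1$, the extremal solution is bounded if and only if $n<10$. So (K4) has the right limit, and one may guess that it is sharp for every $s$. Whether it is optimal was asked by Capella, D\'avila, Dupaigne and Sire \cite{CDDS}. We make the question precise as follows: \emph{for which pairs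 $(n,s)$ is $u^*$ bounded for every admissible $f$? Are these exactly the pairs in \textup{(K4)}?}

\subsection{Results}

Put $Q(z)=\Gamma(z+s)/\Gamma(z)$, $\beta=\frac n4-\frac s2$, and
\begin{equation}\label{eq:symbols}
m_\ell(\zeta)=4^s\,Q\big(\beta+\tfrac\ell2+\tfrac\zeta2\big)\,Q\big(\beta+\tfrac\ell2-\tfrac\zeta2\big)\quad(\ell=0,1),\qquad\gamma_0=\tfrac n2-1-s .
\end{equation}
The even functions $m_0$ and $m_1$ are the factors by which the fractional Laplacian of $\mathbb R^n$ multiplies homogeneous functions of the forms $r^a$ and $r^ax_i/r$ (Lemma~\ref{lem:symbol}). For $\ell=1$, $\zeta=\gamma_0$ the two arguments of $Q$ are $\frac n2-s$ and $1$, so the number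
\begin{equation}\label{eq:Phi}
\Phi_n(s):=\log\frac{m_1(\gamma_0)}{m_0(0)}=\log\frac{\Gamma(\frac n2)\Gamma(1+s)}{\Gamma(\frac n2-s)}-2\log\frac{\Gamma(\frac n4+\frac s2)}{\Gamma(\frac n4-\frac s2)}
\end{equation}
is explicit. Since $2(s+2+\sqrt{2(s+1)})>4+2\sqrt2>6$, the dimensions $n\le6$ are settled by (K4). In the others the sign of $\Phi_n(s)$ decides.

\begin{theorem}\label{thm:criterion}
Let $n\ge7$ and $s\in(0,1)$.
\begin{itemize}
\item[(a)] If $\Phi_n(s)>0$, then $u^*\in L^\infty(B_1)$ for every admissible $f$.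
\item[(b)] If $\Phi_n(s)\le0$, then there is an admissible $f$ with $u^*\notin L^\infty(B_1)$.
\end{itemize}
\end{theorem}

To compare this with (K4) we write both conditions in the same form. The function $m_1$ is strictly decreasing on $(0,\frac n2+1-s)$, there is a unique $\gamma_*=\gamma_*(n,s)\in(1,\frac n2+1-s)$ with $m_1(\gamma_*)=m_0(0)$, and for $n\ge7$ we have $\Phi_n(s)>0$ if and only if $\gamma_0<\gamma_*$ (Lemma~\ref{lem:gammastar}). On the other hand, $2(s+2+\sqrt{2(s+1)})=(\sqrt{2s+2}+1)^2+1$, so $n\ge2(s+2+\sqrt{2(s+1)})$ is equivalent to $\sqrt{n-1}-1\ge\sqrt{2s+2}$. Squaring,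
\begin{equation}\label{eq:tau}
n\ge2\big(s+2+\sqrt{2(s+1)}\big)\iff s\le\tau_n:=\tfrac n2-1-\sqrt{n-1}\iff\gamma_0\ge\sqrt{n-1}.
\end{equation}
Here $\tau_7=\frac52-\sqrt6\approx0.0505$, $\tau_8=3-\sqrt7\approx0.354$, $\tau_9=\frac72-2\sqrt2\approx0.672$, and $\tau_n\ge1$ for $n\ge10$. Thus (K4) is the condition $\gamma_0<\sqrt{n-1}$ and the sharp condition is $\gamma_0<\gamma_*$. The next theorem says that $\gamma_*$ is strictly larger than $\sqrt{n-1}$, and that it may replace $\sqrt{n-1}$ in (K5) as well.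

\begin{theorem}\label{thm:pointwise}
Let $n\ge7$ and $s\in(0,1)$. Then $\gamma_*>\sqrt{n-1}$. If $\Phi_n(s)\le0$, then for every admissible $f$ and every $\alpha>\frac n2-1-s-\gamma_*$ there is $C>0$ with $u^*(x)\le C|x|^{-\alpha}$ in $B_1$.
\end{theorem}

\begin{theorem}\label{thm:sign}
$\Phi_7>0$ on $(0,1)$, and $\Phi_n<0$ on $(0,1)$ for $n\ge10$. For $n=8,9$ the function $\Phi_n$ has exactly one zero $s_n\in(0,1)$, with $\Phi_n<0$ on $(0,s_n)$ and $\Phi_n>0$ on $(s_n,1)$. Moreover
\[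
\tau_7<\tfrac1{10}<s_8<\tau_8<\tfrac12<s_9<\tau_9 .
\]
\end{theorem}

Numerically $s_8\approx0.282$ and $s_9\approx0.632$; these decimals are not used.

\begin{corollary}\label{cor:answer}
Let $n\ge2$ and $s\in(0,1)$. The extremal solution is bounded for every admissible $f$ if and only if $n\le7$, or $n=8$ and $s>s_8$, or $n=9$ and $s>s_9$; for all other $(n,s)$ some admissible $f$ has unbounded $u^*$. In particular:
\begin{itemize}
\item[(i)] If $n=7$ and $0<s\le\tau_7$, or $n=8$ and $s_8<s\le\tau_8$, or $n=9$ and $s_9<s\le\tau_9$, then $n\ge2(s+2+\sqrt{2(s+1)})$ and yet $u^*$ is bounded for every admissible $f$. The bound in \textup{(K4)} is not optimal.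
\item[(ii)] For all other $(n,s)$ with $n\ge2(s+2+\sqrt{2(s+1)})$, some admissible $f$ has unbounded $u^*$.
\item[(iii)] Let $N(s)$ be the least integer $n\ge2(s+2+\sqrt{2(s+1)})$, and $N^*(s)$ the least dimension in which some admissible $f$ has unbounded $u^*$. Then
\begin{center}
\begin{tabular}{c|cccccc}
$s\in$&$(0,\tau_7]$&$(\tau_7,s_8]$&$(s_8,\tau_8]$&$(\tau_8,s_9]$&$(s_9,\tau_9]$&$(\tau_9,1)$\\\hline
$N(s)$&$7$&$8$&$8$&$9$&$9$&$10$\\
$N^*(s)$&$8$&$8$&$9$&$9$&$10$&$10$
\end{tabular}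
\end{center}
so \textup{(K4)} gives the exact integer threshold precisely when $s\in(\tau_7,s_8]\cup(\tau_8,s_9]\cup(\tau_9,1)$.
\end{itemize}
\end{corollary}

Section~\ref{sec:idea} explains where $\Phi_n$ comes from and carries out the main argument by hand for $s=1$. Sections~\ref{sec:riesz} and~\ref{sec:green} treat the Riesz kernel and the Green function of the ball. Section~\ref{sec:symbol} proves the positivity of the Fourier multiplier, Section~\ref{sec:upper} derives the upper bounds from it, Section~\ref{sec:example} constructs the unbounded extremal solution, and Section~\ref{sec:gamma} locates the thresholds.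

\subsection{Conventions}

From Section~\ref{sec:riesz} on, $n\ge7$; in particular $\frac32<\gamma_0<\frac n2-s$. The letters $C,c$ denote positive constants that do not depend on $\lambda$. A radial function is identified with its profile, $r=|x|$. On the line, $\widehat Y(\xi)=\int Y(\tau)e^{i\xi\tau}d\tau$, so $\int|Y|^2=\frac1{2\pi}\int|\widehat Y|^2$. The letter $\psi$ always denotes the digamma function $\Gamma'/\Gamma$. We use $\psi(z+1)=\psi(z)+\frac1z$, the asymptotics $\psi(z)=\log z+o(1)$ as $z\to+\infty$, and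
\begin{equation}\label{eq:digamma}
\psi'(z)=\int_0^\infty\frac{v\,e^{-zv}}{1-e^{-v}}\,dv,\qquad\psi''(z)=-\int_0^\infty\frac{v^2e^{-zv}}{1-e^{-v}}\,dv\qquad(\operatorname{Re}z>0).
\end{equation}
In particular $\psi'$ is strictly decreasing on $(0,\infty)$.

\section{Where the criterion comes from}\label{sec:idea}

Blow-up of a radial decreasing function happens at the origin, where the ball should look like the whole space. In this section we replace $B_1$ by $\mathbb R^n$ and $(-\Delta)^{-s}$ by the Riesz potential $I_{2s}$, the convolution with a multiple of $|x|^{2s-n}$, and we ignore questions of convergence. Nothing here is used in the proofs.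

\subsection{Symbols}

Lemma~\ref{lem:symbol} below says that
\begin{equation}\label{eq:homog}
I_{2s}\big(r^{-\frac{n+2s}2+\zeta}\big)=\frac{r^{-\frac{n-2s}2+\zeta}}{m_0(\zeta)},\qquad I_{2s}\Big(\frac{x_i}r\,r^{-\frac{n+2s}2+\zeta}\Big)=\frac{x_i}r\,\frac{r^{-\frac{n-2s}2+\zeta}}{m_1(\zeta)} .
\end{equation}
For $s=1$ we have $Q(z)=z$, and \eqref{eq:symbols} becomes
\begin{equation}\label{eq:s1}
m_0(\zeta)=\tfrac{(n-2)^2}4-\zeta^2,\qquad m_1(\zeta)=\tfrac{n^2}4-\zeta^2,\qquad\gamma_0=\tfrac n2-2,\qquad\gamma_*=\sqrt{n-1}.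
\end{equation}
This agrees with $\Delta\big((x_i/r)^\ell r^a\big)=[a(a+n-2)-\ell(\ell+n-2)]\,(x_i/r)^\ell r^{a-2}$ at $a=-\frac{n-2}2+\zeta$. In the variable $\tau=\log\frac1r$, a dilation-invariant operator is a convolution, and \eqref{eq:homog} with imaginary $\zeta$ gives its Fourier multiplier.

\subsection{Which singularities can be stable}

Let $u$ be radial and decreasing, with $u=I_{2s}g$, $g=\lambda f(u)$. Put $w=-u'$, $q=-g'$, $V=\lambda f'(u)$. Differentiating the equation and the definition of $g$ gives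
\begin{equation}\label{eq:diff}
w\,\frac{x_i}r=I_{2s}\Big(q\,\frac{x_i}r\Big),\qquad q=Vw .
\end{equation}
The mildest natural singularity is $u\approx\log\frac1r$, that is $w=r^{-1}$. Since $-1=-\frac{n-2s}2+\gamma_0$, formula \eqref{eq:homog} gives $q=m_1(\gamma_0)r^{-1-2s}$ and $V=m_1(\gamma_0)r^{-2s}$. This is the meaning of $\gamma_0$.

A limit of semi-stable solutions should be semi-stable, so we ask when a potential $V=V_0r^{-2s}$ satisfies \eqref{eq:stab}. In dual form (Lemma~\ref{lem:dual}) stability reads $\int F\,I_{2s}F\le\int F^2/V$. For radial $F=r^{-(n+2s)/2}Y(\tau)$ this is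
\[
\int_{\mathbb R}\frac{|\widehat Y(\xi)|^2}{m_0(i\xi)}\,d\xi\le\frac1{V_0}\int_{\mathbb R}|\widehat Y(\xi)|^2d\xi .
\]
The function $1/m_0(i\xi)$ is the Fourier transform of a positive kernel, so it is largest at $\xi=0$, and the inequality holds for all $Y$ exactly when $V_0\le m_0(0)$. One is led to guess that an unbounded extremal solution exists exactly when $m_1(\gamma_0)\le m_0(0)$, that is, $\Phi_n(s)\le0$. For $s=1$ this is $2(n-2)\le\frac{(n-2)^2}4$, or $n\ge10$; here $u=2\log\frac1r$ solves $-\Delta u=2(n-2)e^u$. For the stronger singularity $w=r^{-1-\alpha}$, $0\le\alpha<\gamma_0$, the same computation gives $V_0=m_1(\gamma_0-\alpha)$, and $V_0\le m_0(0)$ means $\alpha\le\gamma_0-\gamma_*$. This is the exponent in Theorem~\ref{thm:pointwise}.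

\subsection{The converse, worked out for $s=1$}

To prove boundedness we must exclude all singularities, with no information on $f$. The way out is that $f$ does not appear in the first equation of \eqref{eq:diff}, and that it disappears from the dual stability inequality if we choose $F=V\phi$ with $\phi=wr^{-\gamma}$: then $F=qr^{-\gamma}$, $F^2/V=qw\,r^{-2\gamma}$, and
\begin{equation}\label{eq:model}
\int qr^{-\gamma}\,I_{2s}(qr^{-\gamma})\,dx\le\int qw\,r^{-2\gamma}dx .
\end{equation}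
By \eqref{eq:diff} both sides are quadratic forms in $q$ alone. The left side uses $I_{2s}$ on radial functions, the right side uses it on functions of the form $q\,x_i/r$, and the gain comes from the difference between the two. Set $Y(\tau)=q\,r^{\frac n2+s-\gamma}$. A mode $Y=e^{i\xi\tau}$ corresponds to $qr^{-\gamma}=r^{-\frac{n+2s}2-i\xi}$ and to $q=r^{-\frac{n+2s}2+\gamma-i\xi}$, so \eqref{eq:model} becomes
\begin{equation}\label{eq:model2}
\int_{\mathbb R}\Big[\frac1{m_0(i\xi)}-\operatorname{Re}\frac1{m_1(\gamma+i\xi)}\Big]|\widehat Y(\xi)|^2d\xi\le0 .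
\end{equation}
If the bracket is positive for every $\xi$, then $Y=0$ in this model. In the ball the right side of \eqref{eq:model2} is replaced by lower-order terms, and the conclusion is that the averages of $Y$ over intervals of fixed length are bounded uniformly in $\lambda$. Integrating $-g'=q$ then gives $g\le Cr^{-(2s+\gamma_0-\gamma)}$, and $u=I_{2s}g$ is bounded near $0$ as soon as $\gamma>\gamma_0$. So we want $\gamma$ as large as positivity allows. At $\xi=0$ the bracket is positive exactly when $m_1(\gamma)>m_0(0)$, that is $\gamma<\gamma_*$.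

For $s=1$ this necessary condition is sufficient, by \eqref{eq:s1}:
\[
|m_1(\gamma+i\xi)|\ge\operatorname{Re}m_1(\gamma+i\xi)=\tfrac{n^2}4-\gamma^2+\xi^2=m_0(i\xi)+(n-1-\gamma^2)>m_0(i\xi)\qquad\text{if }\gamma<\sqrt{n-1},
\]
and hence $\operatorname{Re}\frac1{m_1}\le\frac1{|m_1|}<\frac1{m_0}$. A choice $\frac n2-2<\gamma<\sqrt{n-1}$ is possible exactly when $n<10$, which matches the threshold found above. For $s<1$ the inequality $|m_1(\gamma+i\xi)|>m_0(i\xi)$ is a statement about Gamma functions on vertical lines; deducing it from the case $\xi=0$ is the subject of Section~\ref{sec:symbol}. The dual form has a second advantage for a nonlocal operator: no product rule for $(-\Delta)^{s/2}(wr^{-\gamma})$ is needed, and only the positive kernel of $(-\Delta)^{-s}$ enters, which near the origin differs from the Riesz kernel by a smooth function.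

\section{The Riesz potential on homogeneous functions}\label{sec:riesz}

Let $p(t,x,y)=(4\pi t)^{-n/2}e^{-|x-y|^2/4t}$ be the heat kernel of $\mathbb R^n$. The substitution $t\mapsto|x-y|^2/4t$ gives
\begin{equation}\label{eq:riesz}
\frac1{\Gamma(s)}\int_0^\infty t^{s-1}p(t,x,y)\,dt=c_{n,s}|x-y|^{2s-n},\qquad c_{n,s}=\frac{\Gamma(\frac n2-s)}{4^s\pi^{n/2}\Gamma(s)},
\end{equation}
and we set $I_{2s}h=c_{n,s}|x|^{2s-n}*h=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}e^{t\Delta}h\,dt$. For a unit vector $e$, $\ell=0,1$, $r,t>0$ and $\tau\in\mathbb R$ define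
\[
\mathcal G_\ell(r,t)=c_{n,s}\int_{S^{n-1}}\frac{(e\cdot\omega)^\ell\,d\omega}{|re-t\omega|^{n-2s}},\qquad k_\ell(\tau)=c_{n,s}\int_{S^{n-1}}\frac{(e\cdot\omega)^\ell\,d\omega}{(2\cosh\tau-2e\cdot\omega)^{\frac n2-s}} .
\]
The functions $k_\ell$ are even. Since $|re-t\omega|^2=rt\,(2\cosh\log\frac rt-2e\cdot\omega)$,
\begin{equation}\label{eq:Gk}
\mathcal G_\ell(r,t)=(rt)^{-(\frac n2-s)}k_\ell\big(\log\tfrac rt\big)=\mathcal G_\ell(t,r).
\end{equation}
In polar coordinates, for a function $h$ of $t>0$ and $r=|x|$,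
\begin{equation}\label{eq:polar}
I_{2s}\big(h(|y|)\big)(x)=\int_0^\infty\!\mathcal G_0(r,t)h(t)t^{n-1}dt,\qquad I_{2s}\Big(h(|y|)\frac{y_i}{|y|}\Big)(x)=\frac{x_i}r\int_0^\infty\!\mathcal G_1(r,t)h(t)t^{n-1}dt
\end{equation}
whenever $I_{2s}|h|(x)<\infty$. For the second formula take $e=x/r$: the vector $\int|re-t\omega|^{2s-n}\omega\,d\omega$ is invariant under rotations that fix $e$, hence equals its component along $e$.

\begin{lemma}\label{lem:kernels}
Let $\kappa=\min(2s,\frac12)$. Then $0<k_1<k_0$, and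
\[
k_0(\tau)\le C|\tau|^{\kappa-1}\ \ (|\tau|\le1),\qquad k_\ell(\tau)\le Ce^{-(\frac n2-s+\ell)|\tau|}\ \ (|\tau|\ge1,\ \ell=0,1).
\]
In particular $\mathcal G_1(r,t)\le Ct\,r^{2s-n-1}$ whenever $\log\frac rt\ge1$.
\end{lemma}

\begin{proof}
Pairing $\omega$ with its reflection in $e^\perp$ shows $k_1>0$, because the denominator is smaller where $e\cdot\omega>0$; and $k_1<k_0$ because $e\cdot\omega\le1$. Let $|\tau|\le1$ and let $\theta$ be the angle between $e$ and $\omega$. Then $2\cosh\tau-2e\cdot\omega=4\sinh^2\frac\tau2+|e-\omega|^2\ge c(\tau^2+\theta^2)$, so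
\[
k_0(\tau)\le C\int_0^\pi\frac{\theta^{n-2}d\theta}{(\tau^2+\theta^2)^{\frac n2-s}}\le C\int_0^\pi(\tau^2+\theta^2)^{s-1}d\theta\le C\int_0^\infty(\tau^2+\theta^2)^{\frac\kappa2-1}d\theta=C|\tau|^{\kappa-1};
\]
the third inequality uses $\kappa\le2s$, and the last integral converges because $\kappa<1$. For $|\tau|\ge1$ we have $2\cosh\tau-2\ge ce^{|\tau|}$, which gives the bound for $k_0$. For $k_1$, subtract $(2\cosh\tau)^{-(\frac n2-s)}\,e\cdot\omega$, which has integral zero, from the integrand; by the mean value theorem the difference is at most $C(2\cosh\tau-2)^{-(\frac n2-s)-1}$. The last claim follows from \eqref{eq:Gk}.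
\end{proof}

\begin{lemma}\label{lem:symbol}
For $\ell=0,1$ and $|\operatorname{Re}\zeta|<\frac n2-s$,
\[
\int_{\mathbb R}k_\ell(\tau)e^{\zeta\tau}d\tau=\frac1{m_\ell(\zeta)} ,
\]
and for real $\zeta$ in this range \eqref{eq:homog} holds at every $x\ne0$.
\end{lemma}

\begin{proof}
The left side is holomorphic in the strip by Lemma~\ref{lem:kernels}, and so is $1/m_\ell$, because $\operatorname{Re}(\beta+\frac\ell2\pm\frac\zeta2)>0$ there. So let $\zeta$ be real. Let $P=1$ if $\ell=0$ and $P=x_i$ if $\ell=1$, let $b=\frac n2+\ell$, and let $F=P|x|^{-2a}$ with $\ell-2a=-\frac{n+2s}2+\zeta\in(-n,-2s)$. Then $I_{2s}|F|$ is finite off the origin, which justifies the exchanges of integrals below. We compute $I_{2s}F$ in two ways.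

First, write $|x|^{-2a}=\frac1{\Gamma(a)}\int_0^\infty\theta^{-a-1}e^{-|x|^2/\theta}d\theta$. The heat flow of a Gaussian is $e^{t\Delta}e^{-|x|^2/\theta}=(\frac\theta{\theta+4t})^{n/2}e^{-|x|^2/(\theta+4t)}$; applying $-\frac\theta2\partial_i$ to both sides treats $P=x_i$, and in both cases
\[
e^{t\Delta}\big(Pe^{-|x|^2/\theta}\big)=P\Big(\frac\theta{\theta+4t}\Big)^{b}e^{-|x|^2/(\theta+4t)} .
\]
Substitute $4t=\rho z$, $\theta=\rho(1-z)$, with $d(4t)\,d\theta=\rho\,d\rho\,dz$:
\[
I_{2s}F=\frac{4^{-s}P}{\Gamma(s)\Gamma(a)}\int_0^1z^{s-1}(1-z)^{b-a-1}dz\int_0^\infty\rho^{s-a-1}e^{-|x|^2/\rho}d\rho=4^{-s}\frac{\Gamma(b-a)\Gamma(a-s)}{\Gamma(b-a+s)\Gamma(a)}\,|x|^{2s}F .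
\]
Here $a-s=\beta+\frac\ell2-\frac\zeta2$ and $b-a=\beta+\frac\ell2+\frac\zeta2$, so the constant is $1/m_\ell(\zeta)$. This is \eqref{eq:homog}.

Second, insert $h(t)=t^{-\frac{n+2s}2+\zeta}$ in \eqref{eq:polar} and substitute $t=re^{\tau}$. By \eqref{eq:Gk},
\[
\int_0^\infty\mathcal G_\ell(r,t)\,t^{\frac n2-s+\zeta}\,\frac{dt}t=r^{-(\frac n2-s)+\zeta}\int_{\mathbb R}k_\ell(\tau)e^{\zeta\tau}d\tau .
\]
Comparing the two results proves the lemma.
\end{proof}

We shall use two consequences for powers: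
\begin{equation}\label{eq:powers}
I_{2s}\big(|x|^{-\epsilon}\mathbf 1_{B_1}\big)\le C\ \text{ in }B_1\ \ (0\le\epsilon<2s),\qquad I_{2s}\big(|x|^{-\epsilon}\big)=C|x|^{2s-\epsilon}\ \ (2s<\epsilon<n).
\end{equation}
The second is \eqref{eq:homog}. The first follows from $|x-y|^{2s-n}|y|^{-\epsilon}\le|x-y|^{2s-n-\epsilon}+|y|^{2s-n-\epsilon}$, and both terms are integrable over $y\in B_1$ uniformly in $x\in B_1$.

\begin{lemma}\label{lem:gammastar}
On $(0,\frac n2+1-s)$ the function $m_1$ is positive with $m_1'<0$, and there is a unique $\gamma_*\in(1,\frac n2+1-s)$ with $m_1(\gamma_*)=m_0(0)$. Moreover $\Phi_n(s)>0$ if and only if $\gamma_0<\gamma_*$.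
\end{lemma}

\begin{proof}
For $0<\gamma<\frac n2+1-s=2\beta+1$ both arguments $z_\pm=\beta+\frac12\pm\frac\gamma2$ of $Q$ are positive. The function $d(z)=(\log Q)'(z)=\psi(z+s)-\psi(z)$ is strictly decreasing, because $\psi'$ is. Hence $\frac d{d\gamma}\log m_1(\gamma)=\frac12[d(z_+)-d(z_-)]<0$. As $\gamma\to2\beta+1$ we have $z_-\to0^+$ and $Q(z_-)\to0$, so $m_1\to0$. At $\gamma=1$, $m_1(1)=4^sQ(\beta+1)Q(\beta)=m_0(0)\frac{\beta+s}\beta>m_0(0)$. This gives $\gamma_*$, and the last claim holds since $\gamma_0\in(0,\frac n2+1-s)$.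
\end{proof}

\section{The Green function of the ball}\label{sec:green}

Let $p_B(t,x,y)=\sum_ke^{-\mu_kt}\varphi_k(x)\varphi_k(y)$ be the Dirichlet heat kernel of $B_1$; recall $0\le p_B\le p$. From $\mu^{-s}=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}e^{-\mu t}dt$ we see that $(-\Delta)^{-s}$ has the kernel $G=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}p_B\,dt$. By \eqref{eq:riesz},
\begin{equation}\label{eq:GS}
0\le G(x,y)=c_{n,s}|x-y|^{2s-n}-S(x,y),\qquad S=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}(p-p_B)\,dt\ge0 .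
\end{equation}
So $(-\Delta)^{-s}$ preserves order and $(-\Delta)^{-s}h\le I_{2s}h$ for $0\le h\in L^2(B_1)$, extended by zero. Expanding in eigenfunctions, for $F\in L^2(B_1)$ and $v\in H$ we have $(-\Delta)^{-s}F\in H$ and
\begin{equation}\label{eq:duality}
\langle v,(-\Delta)^{-s}F\rangle_H=\int_{B_1}vF\,dx,\qquad\|(-\Delta)^{-s}F\|_H^2=\iint G(x,y)F(x)F(y)\,dx\,dy .
\end{equation}

\subsection{The correction is smooth}

\begin{lemma}\label{lem:green}
Let $0<r<r'<r''<1$.
\begin{itemize}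
\item[(i)] $S$ and each of its $x$-derivatives are bounded for $|x|\le r$, $|y|\le r''$.
\item[(ii)] $G$ and each of its $x$-derivatives are bounded for $|x|\le r$, $r'\le|y|<1$.
\end{itemize}
\end{lemma}

\begin{proof}
We use the interior estimate for the heat equation: if $v$ is a smooth solution, $0<d<\frac12$, and $|\nu|=k$, then $|\partial_x^\nu v(x,t)|\le C_kd^{-k}\sup|v|$, the supremum being taken over $\{|x'-x|<d,\ t-d^2<t'\le t\}$. We fix $d<\frac12(r'-r)$. For small $t$ this cylinder reaches into negative times, and the point is that the functions below vanish to infinite order at $t=0$, so they can be continued by zero.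

(i) Let $E=p-p_B$, let $X$ be the diffusion generated by $\Delta$, and let $T$ be its exit time from $B_1$. By the strong Markov property, $E(t,x,y)=\mathbb E_x[p(t-T,X_T,y);\,T<t]$. Since $|X_T-y|\ge1-r''$, for every $N$
\begin{equation}\label{eq:E}
0\le E(t,x,y)\le\sup_{t'\le t,\ |z|=1}p(t',z,y)\le C_Nt^N\qquad(0<t\le1,\ x\in B_1,\ |y|\le r'').
\end{equation}
Extend $E(\cdot,\cdot,y)$ by zero to $t\le0$. The extension is continuous on $\mathbb R\times B_1$, and it solves the heat equation in the sense of distributions: for a test function $\phi$, integration by parts gives $\iint_{t>\epsilon}E(\phi_t+\Delta\phi)=-\int E(\epsilon,x,y)\phi(\epsilon,x)\,dx\to0$. Distributional solutions of the heat equation are smooth, so the interior estimate applies and gives $|\partial_x^\nu E|\le Ct$ for $t\le1$, $|x|\le r$. For $t\ge1$ we have $t'\ge\frac34t$ in the cylinder and $0\le E\le p\le Ct'^{-n/2}$, so $|\partial^\nu_xE|\le Ct^{-n/2}$. Both bounds are integrable against $t^{s-1}$.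

(ii) Apply the same argument to $p_B(\cdot,\cdot,y)$ on $|x|<\frac{r+r'}2$. There $|x-y|\ge\frac{r'-r}2$, so $0\le p_B\le p\le C_Nt^N$ for $t\le1$.
\end{proof}

Let $\chi$ be a smooth radial cutoff with $\chi=1$ on $B_{r'}$ and support in $\overline{B_{r''}}$. For $g\in L^2(B_1)$ and $u=(-\Delta)^{-s}g$, \eqref{eq:GS} gives
\begin{equation}\label{eq:split}
u=I_{2s}(\chi g)-\int S(\cdot,y)\chi g\,dy+\int G(\cdot,y)(1-\chi)g\,dy\qquad\text{on }B_r .
\end{equation}
By Lemma~\ref{lem:green} the last two terms are smooth on $B_r$, and their derivatives of order $k$ are bounded by $C_k\|g\|_{L^1(B_1)}$.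

\begin{lemma}\label{lem:smooth}
\textup{(i)} If $g\in L^2(B_1)$ is smooth near a point of $B_1$, then so is $(-\Delta)^{-s}g$. \textup{(ii)} Every bounded solution of \eqref{eq:P} belongs to $C^\infty(B_1)$.
\end{lemma}

\begin{proof}
(i) In \eqref{eq:split} write $\chi g$ as the sum of a $C_c^\infty$ function and an $L^1$ function that vanishes near the point. The Riesz potential of the first is smooth, and that of the second is smooth near the point since $|x|^{2s-n}$ is smooth off $0$.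

(ii) We bootstrap in H\"older spaces, with an irrational step $\delta\in(0,\min(2s,1))$ so as to avoid integer exponents. For $a\in\mathbb R^n$, $|a|\le\frac12$, let $T_av=v(\cdot+a)-v$. We claim that
\begin{equation}\label{eq:holder}
\|T_aI_{2s}h\|_\infty\le C|a|^\delta\|h\|_\infty\qquad\text{for bounded $h$ supported in }B_2 .
\end{equation}
It suffices to bound $\int_{B_2(x)}\big||z+a|^{2s-n}-|z|^{2s-n}\big|\,dz$ uniformly in $x$. The region $|z|\le2|a|$ contributes at most $2\int_{|z|\le3|a|}|z|^{2s-n}dz=C|a|^{2s}$. Elsewhere the integrand is at most $C|a||z|^{2s-n-1}$; this is at most $C|a|^\delta|z|^{2s-\delta-n}$, which is integrable on $|z|\le1$, and at most $C|a|$ on $|z|>1$.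

By \eqref{eq:holder}, $I_{2s}h\in C^\delta$ for bounded $h$ supported in $B_1$. Let now $h\in C^{j\delta}$ be supported in $B_1$, with $j\ge1$, $j\delta=k+\theta$, $k\in\mathbb N_0$, $\theta\in(0,1)$. For $|\nu|=k$,
\[
\|T_a^2\partial^\nu I_{2s}h\|_\infty=\|T_aI_{2s}(T_a\partial^\nu h)\|_\infty\le C|a|^\delta\|T_a\partial^\nu h\|_\infty\le C|a|^{\theta+\delta}.
\]
Zygmund's characterization of H\"older spaces says that a bounded continuous $v$ with $\|T_a^2v\|_\infty\le C|a|^\sigma$, $\sigma\in(0,2)\setminus\{1\}$, belongs to $C^\sigma$. Here $\sigma=\theta+\delta$ is irrational and less than $2$, so $I_{2s}h\in C^{(j+1)\delta}$. If $u$ is a bounded solution and $u\in C^{j\delta}_{\mathrm{loc}}(B_1)$, then $\chi f(u)\in C^{j\delta}$ because $f$ is smooth, and \eqref{eq:split} gives $u\in C^{(j+1)\delta}(B_r)$ for every $r<1$.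
\end{proof}

\subsection{Radial monotonicity}

The signs $w\ge0$, $q\ge0$ for $u_\lambda$ are used throughout Section~\ref{sec:upper}, and a strict version is needed in Section~\ref{sec:example} to invert $u$.

\begin{lemma}\label{lem:monotone}
If $0\le h\in L^2(B_1)$ is radial and nonincreasing, so is $(-\Delta)^{-s}h$. The function $\Theta=(-\Delta)^{-s}1$ is smooth in $B_1$, and $\Theta'(r)<0$ for $0<r<1$.
\end{lemma}

\begin{proof}
The convolution of two nonnegative, radial, nonincreasing functions is again such a function: by the layer-cake formula this reduces to two centered balls, where the convolution is $|B_a\cap B_b(x)|$. Hence the functions $\min(h,k)\mathbf 1_{B_{1-1/k}}$, mollified at scale $\frac1{2k}$ by a radially nonincreasing kernel, are radial, nonincreasing, belong to $C_c^\infty(B_1)$, and converge to $h$ in $L^2$. The property passes to $L^2$ limits, so we may assume $h\in C_c^\infty(B_1)$. Then $v(x,t)=\int p_B(t,x,y)h(y)\,dy\ge0$ is radial and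 smooth on $\overline{B_1}\times[0,\infty)$, and $z=v_r$ satisfies
\begin{equation}\label{eq:z}
z_t=z_{rr}+\tfrac{n-1}rz_r-\tfrac{n-1}{r^2}z,\qquad z(0,t)=0,\quad z(1,t)\le0,\quad z(\cdot,0)\le0 ;
\end{equation}
the condition at $r=1$ holds because $v\ge0$ vanishes there. At a positive maximum of $z$ over $[0,1]\times[0,t_1]$ we would have $0<r<1$, $t>0$, $z_t\ge0$, and a negative right side. So $z\le0$, and $(-\Delta)^{-s}h=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}v\,dt$ is nonincreasing.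

Now let $h=1$. Then $\Theta$ is smooth by Lemma~\ref{lem:smooth}(i), and $z\le0$ for $t>0$ by approximation. If $z(r_0,t_0)=0$ with $0<r_0<1$, the strong maximum principle for \eqref{eq:z} gives $z=0$ on $(0,1)\times(0,t_0]$; then $v(\cdot,t_0)$ is constant, hence zero, although $\int v(\cdot,t_0)\varphi_1=e^{-\mu_1t_0}\int\varphi_1>0$. So $z<0$, and it remains to differentiate under the integral. For $x$ in a compact subset of $B_1$ and $t\le1$,
\[
0\le1-v(x,t)=\int_{|y|>1}p(t,x,y)\,dy+\int_{B_1}E(t,y,x)\,dy\le Ct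
\]
by \eqref{eq:E} and the symmetry of $E$. Continuing $1-v$ by zero as in Lemma~\ref{lem:green} gives $|\nabla v|\le Ct$ for $t\le1$, and $v\le\int_{B_1}p\,dy\le Ct^{-n/2}$ gives $|\nabla v|\le Ct^{-n/2}$ for $t\ge1$. Therefore $\Theta'(r)=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}z(r,t)\,dt<0$.
\end{proof}

\begin{lemma}\label{lem:iteration}
Let $0<\lambda<\lambda^*$, $w_0=0$ and $w_{k+1}=\lambda(-\Delta)^{-s}f(w_k)$. Then $w_k\nearrow u_\lambda$, and $u_\lambda$ is radial and nonincreasing.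
\end{lemma}

\begin{proof}
Since $f(0)>0$, $f$ is nondecreasing and $G\ge0$, induction gives $0\le w_k\le w_{k+1}\le u_\lambda$. The limit $w_\infty$ is bounded and $f(w_k)\to f(w_\infty)$ in $L^2$, so $w_\infty$ is a nonnegative bounded solution below $u_\lambda$, and equals $u_\lambda$ by minimality. By Lemma~\ref{lem:monotone} and induction each $w_k$ is radial and nonincreasing.
\end{proof}

\section{The symbol inequality}\label{sec:symbol}

Fix $\gamma$ with $1<\gamma<\frac n2-s=2\beta$ and let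
\[
K(\tau)=k_0(\tau)-k_1(\tau)\cosh\gamma\tau .
\]
This function is even and integrable by Lemma~\ref{lem:kernels}. Since $m_1$ is even and real on the real axis, $m_1(-\gamma+i\xi)=\overline{m_1(\gamma+i\xi)}$, and Lemma~\ref{lem:symbol} gives
\begin{equation}\label{eq:Khat}
\widehat K(\xi)=\frac1{m_0(i\xi)}-\frac12\Big[\frac1{m_1(\gamma+i\xi)}+\frac1{m_1(-\gamma+i\xi)}\Big]=\frac1{m_0(i\xi)}-\operatorname{Re}\frac1{m_1(\gamma+i\xi)},
\end{equation}
the bracket in \eqref{eq:model2}. The kernel $K$ itself is not positive: $e^{(\frac n2-s+1)\tau}k_1(\tau)$ tends to $(n-2s)c_{n,s}\int(e\cdot\omega)^2d\omega>0$ as $\tau\to\infty$, so for $\gamma>1$ the term $k_1\cosh\gamma\tau$ decays more slowly than $k_0$. A pointwise comparison of the two sides of \eqref{eq:model} is therefore impossible, and we must show that $K$ is positive definite.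

\begin{proposition}\label{prop:symbol}
Let $1<\gamma<\frac n2-s$ and $m_1(\gamma)>m_0(0)$. Then $|m_1(\gamma+i\xi)|>m_0(i\xi)$ for all $\xi\in\mathbb R$, and there is $c>0$ with
\[
\widehat K(\xi)\ge c\,(1+|\xi|)^{-2-2s}\qquad(\xi\in\mathbb R).
\]
\end{proposition}

The hypothesis $m_1(\gamma)>m_0(0)$ cannot be dropped, since it is equivalent to $\widehat K(0)>0$. Put $x=\xi/2$. Then $m_0(i\xi)=4^s|Q(\beta+ix)|^2>0$ and $|m_1(\gamma+i\xi)|=4^s|Q(\beta+\frac{1+\gamma}2+ix)|\,|Q(\beta+\frac{1-\gamma}2+ix)|$. As $\log|Q(z)|=\int_0^s\operatorname{Re}\psi(z+\sigma)\,d\sigma$ for $\operatorname{Re}z>0$,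
\begin{equation}\label{eq:Lambda}
\Lambda(x):=\log\frac{|m_1(\gamma+i\xi)|}{m_0(i\xi)}=\int_0^s\operatorname{Re}\big[\psi(\tfrac12+A_\sigma+ix)+\psi(\tfrac12+C_\sigma+ix)-2\psi(\tfrac12+B_\sigma+ix)\big]d\sigma,
\end{equation}
where
\[
A_\sigma=\beta+\tfrac\gamma2+\sigma,\qquad B_\sigma=\beta-\tfrac12+\sigma,\qquad C_\sigma=\beta-\tfrac\gamma2+\sigma .
\]
The restrictions on $\gamma$ say that $0<C_\sigma<B_\sigma<A_\sigma$, and $A_\sigma+C_\sigma=2B_\sigma+1$. We know $\Lambda(0)>0$ and want $\Lambda>0$. If $\psi(\frac12+z)$ were $\log z$, the integrand would be the logarithm of a rational function, as in the case $s=1$. The next lemma says that $\psi(\frac12+z)$ is an average of logarithms along a vertical line, with a weight that does not depend on $z$.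

\begin{lemma}\label{lem:logistic}
Let $\varrho(y)=\frac\pi2\operatorname{sech}^2(\pi y)$. Then $\int\varrho=1$, and for $\eta>0$, $x\in\mathbb R$,
\[
\operatorname{Re}\psi(\tfrac12+\eta+ix)=\int_{\mathbb R}\varrho(x-y)\,\tfrac12\log(\eta^2+y^2)\,dy .
\]
\end{lemma}

\begin{proof}
With $t=e^{2\pi y}$ we have $\varrho(y)\,dy=(1+t)^{-2}dt$, so with $\theta=\frac v{2\pi}$
\[
\widehat\varrho(v)=\int_0^\infty\frac{t^{i\theta}dt}{(1+t)^2}=\Gamma(1+i\theta)\Gamma(1-i\theta)=\frac{\pi\theta}{\sinh\pi\theta}=\frac{v/2}{\sinh(v/2)} ,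
\]
and $\widehat\varrho(0)=1$. The function $F(z)=\int\varrho(y)\log(z+iy)\,dy$ is holomorphic in $\operatorname{Re}z>0$. Writing $\frac1{z+iy}=\int_0^\infty e^{-(z+iy)v}dv$ and using \eqref{eq:digamma},
\[
F'(z)=\int_0^\infty e^{-zv}\frac{v/2}{\sinh(v/2)}\,dv=\int_0^\infty\frac{v\,e^{-(z+\frac12)v}}{1-e^{-v}}\,dv=\psi'(\tfrac12+z).
\]
Both $F(z)$ and $\psi(\frac12+z)$ equal $\log z+o(1)$ as $z\to+\infty$, so they coincide. Take real parts at $z=\eta+ix$ and use that $\varrho$ is even.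
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:symbol}]
By \eqref{eq:Lambda} and Lemma~\ref{lem:logistic}, $\Lambda=\varrho*W$, where
\[
W(y)=\frac12\int_0^s\log\frac{(A_\sigma^2+y^2)(C_\sigma^2+y^2)}{(B_\sigma^2+y^2)^2}\,d\sigma
\]
is even, continuous, and bounded because $C_\sigma\ge C_0>0$. The function $W$ may be negative near $0$. We show that it changes sign at most once on $(0,\infty)$, from $-$ to $+$, and that convolution with $\varrho$ preserves this pattern; a function with this pattern that is positive at $0$ is positive everywhere.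

\emph{Step 1: the sign of $W$.} Regard $W$ as a function of $X=y^2\ge0$. From $\frac1{a^2+X}-\frac1{b^2+X}=\int_a^b\frac{2t\,dt}{(t^2+X)^2}$ we get
\[
\frac{dW}{dX}=\frac12\int_0^s\Big[\frac1{C_\sigma^2+X}-\frac1{B_\sigma^2+X}+\frac1{A_\sigma^2+X}-\frac1{B_\sigma^2+X}\Big]d\sigma=\int_0^\infty\Omega(t)\frac{t\,dt}{(t^2+X)^2},
\]
where $\Omega(t)=\int_0^s\vartheta(t-\sigma)\,d\sigma=\int_{t-s}^t\vartheta$ and $\vartheta=\mathbf 1_{(C_0,B_0)}-\mathbf 1_{(B_0,A_0)}$. Since $\vartheta\ge0$ to the left of $B_0$ and $\vartheta\le0$ to the right, $\Omega\ge0$ for $t\le B_0$, $\Omega\le0$ for $t\ge B_0+s$, and $\Omega'(t)=\vartheta(t)-\vartheta(t-s)\le0$ for almost every $t$ in between. So there is $t_*>0$ with $\Omega\ge0$ on $(0,t_*)$ and $\Omega\le0$ on $(t_*,\infty)$, and $\Omega\not\equiv0$. The ratio $\frac{t_*^2+X}{t^2+X}$ is strictly decreasing in $X$ if $t<t_*$ and strictly increasing if $t>t_*$. Hence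
\[
(t_*^2+X)^2\frac{dW}{dX}=\int_0^\infty\Omega(t)\,t\,\Big(\frac{t_*^2+X}{t^2+X}\Big)^2dt
\]
is strictly decreasing in $X$, and $dW/dX$ changes sign at most once, from $+$ to $-$. As $X\to\infty$, $W\to0$ and
\begin{equation}\label{eq:Winf}
XW\to\frac12\int_0^s(A_\sigma^2+C_\sigma^2-2B_\sigma^2)\,d\sigma>0,
\end{equation}
because $A_\sigma^2+C_\sigma^2\ge\frac12(2B_\sigma+1)^2>2B_\sigma^2$. A function that increases to $0$ is negative, so by \eqref{eq:Winf} there is $X_1\ge0$ such that $W$ is strictly increasing on $[0,X_1]$ and strictly decreasing to $0$, hence positive, on $[X_1,\infty)$. Consequently either $W>0$ on $(0,\infty)$, or there is $y_0>0$ with $W<0$ on $[0,y_0)$ and $W>0$ on $(y_0,\infty)$.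

\emph{Step 2: $\Lambda>0$.} In the first case this is immediate from $\varrho>0$. In the second case write $\Lambda(x)=\int_0^\infty N(x,y)W(y)\,dy$ with $N(x,y)=\varrho(x-y)+\varrho(x+y)$. Let $a=\cosh2\pi x$, $b=\cosh2\pi y$. From $2\cosh^2u=1+\cosh2u$ and $2\cosh\pi(x-y)\cosh\pi(x+y)=a+b$,
\[
N=\frac\pi2\cdot\frac{\cosh^2\pi(x+y)+\cosh^2\pi(x-y)}{\cosh^2\pi(x-y)\cosh^2\pi(x+y)}=\frac{2\pi(1+ab)}{(a+b)^2},\qquad\partial_b\partial_a\log N=\frac1{(1+ab)^2}+\frac2{(a+b)^2}>0 .
\]
So $\partial_a\log N$ is increasing in $b$, and for $x\ge0$ the ratio $N(x,y)/N(x,y_0)$ is nondecreasing in $x$ when $y>y_0$ and nonincreasing when $0<y<y_0$. In both ranges its product with $W(y)$ is nondecreasing in $x$. Hence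
\[
\frac{\Lambda(x)}{N(x,y_0)}=\int_0^\infty\frac{N(x,y)}{N(x,y_0)}W(y)\,dy
\]
is nondecreasing on $[0,\infty)$. It is positive at $x=0$ by hypothesis, and $\Lambda$ is even, so $\Lambda>0$ on $\mathbb R$.

\emph{Step 3: the lower bound.} By \eqref{eq:Winf} there is $y_1$ with $W(y)\ge cy^{-2}$ for $|y|\ge y_1$. For large $x$, the interval $|y-x|\le1$ contributes at least $cx^{-2}$ to $\varrho*W(x)$, the interval $|y|\le y_1$ contributes at least $-Ce^{-2\pi x}$, and the rest is nonnegative. So $\Lambda(x)\ge cx^{-2}$ for large $|x|$; with continuity and Step 2, $1-e^{-\Lambda(x)}\ge c(1+|x|)^{-2}$ on $\mathbb R$. Next, $(\eta^2+y^2)^{1/2}\le(1+|x|)(1+\eta+|x-y|)$, so Lemma~\ref{lem:logistic} gives $\operatorname{Re}\psi(\frac12+B_\sigma+ix)\le\log(1+|x|)+C$, and $m_0(i\xi)\le C(1+|\xi|)^{2s}$. Finally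
\[
\widehat K(\xi)\ge\frac1{m_0(i\xi)}-\frac1{|m_1(\gamma+i\xi)|}=\frac{1-e^{-\Lambda(\xi/2)}}{m_0(i\xi)}\ge c\,(1+|\xi|)^{-2-2s}.\qedhere
\]
\end{proof}

\section{Upper bounds for the extremal solution}\label{sec:upper}

Throughout this section $f$ is admissible and fixed; constants may depend on $n,s,f,\gamma$.

\begin{proposition}\label{prop:main}
Let $\gamma$ satisfy
\begin{equation}\label{eq:gamma}
1<\gamma<\min\{\tfrac n2-s,\ \tfrac n2+s-1\},\qquad m_1(\gamma)>m_0(0),
\end{equation}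
and let $\epsilon=\frac n2+s-1-\gamma=2s+\gamma_0-\gamma>0$. There is $C$ such that $\lambda f(u_\lambda(r))\le Cr^{-\epsilon}$ for all $r\in(0,1)$ and all $\lambda\in(0,\lambda^*)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(a) and of the pointwise bound in Theorem~\ref{thm:pointwise}]
By \eqref{eq:GS} and Proposition~\ref{prop:main}, $u_\lambda\le CI_{2s}(|x|^{-\epsilon}\mathbf 1_{B_1})$ for every $\gamma$ as in \eqref{eq:gamma}. Note that $\frac n2-s=\gamma_0+1$ and $\frac n2+s-1=\gamma_0+2s$, and that $m_1(\gamma)>m_0(0)$ for $0<\gamma<\gamma_*$ by Lemma~\ref{lem:gammastar}.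

If $\Phi_n(s)>0$, then $1<\gamma_0<\gamma_*$, and any $\gamma$ with $\gamma_0<\gamma<\min\{\gamma_*,\gamma_0+1,\gamma_0+2s\}$ satisfies \eqref{eq:gamma} with $0<\epsilon<2s$. By \eqref{eq:powers}, $u_\lambda\le C$ uniformly in $\lambda$, so $u^*\le C$.

If $\Phi_n(s)\le0$, then $\gamma_*\le\gamma_0$. Given $\alpha>\gamma_0-\gamma_*$, choose $\gamma\in(1,\gamma_*)$ with $\gamma_0-\gamma\le\alpha$. Then \eqref{eq:gamma} holds, $2s<\epsilon<n$, and \eqref{eq:powers} gives $u_\lambda\le C|x|^{-(\gamma_0-\gamma)}\le C|x|^{-\alpha}$ in $B_1$. Let $\lambda\nearrow\lambda^*$.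
\end{proof}

The inequality $\gamma_*>\sqrt{n-1}$ is Proposition~\ref{prop:sqrt}. We turn to Proposition~\ref{prop:main} and begin with the dual form of \eqref{eq:stab}.

\begin{lemma}\label{lem:dual}
Let $0<\lambda<\lambda^*$ and $V=\lambda f'(u_\lambda)$. If $\phi$ is measurable and $\int_{B_1}V\phi^2<\infty$, then
\[
\iint G(x,y)\,(V\phi)(x)\,(V\phi)(y)\,dx\,dy\le\int_{B_1}V\phi^2dx .
\]
\end{lemma}

\begin{proof}
The function $V\ge0$ is bounded because $u_\lambda$ is, so both sides of \eqref{eq:stab} are continuous in the norm of $H$. Moreover $C_c^\infty(B_1)$ is dense in $H$: finite sums of eigenfunctions are dense in $H$ and lie in $H_0^1(B_1)$, $C_c^\infty(B_1)$ is dense in $H_0^1(B_1)$, and $\|v\|_H^2\le\mu_1^{s-1}\sum\mu_kv_k^2=\mu_1^{s-1}\int|\nabla v|^2$. So \eqref{eq:stab} holds for $v\in H$. Since $V$ is bounded, $V\phi\in L^2$; let $\Psi=(-\Delta)^{-s}(V\phi)\in H$. By \eqref{eq:duality}, the Cauchy--Schwarz inequality and \eqref{eq:stab},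
\[
\|\Psi\|_H^2=\int V\phi\Psi\le\Big(\int V\phi^2\Big)^{1/2}\Big(\int V\Psi^2\Big)^{1/2}\le\Big(\int V\phi^2\Big)^{1/2}\|\Psi\|_H ,
\]
and $\|\Psi\|_H^2$ is the left side of the claim.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Write $u=u_\lambda$, $g=\lambda f(u)>0$, $V=\lambda f'(u)\ge0$, $w=-u'$, $q=-g'=Vw$. By Lemmas~\ref{lem:smooth} and~\ref{lem:iteration}, $u$ and $g$ are smooth, radial and nonincreasing, so $w,q\ge0$ and $w,q=O(r)$ as $r\to0$. The constants in these $O(r)$ depend on $\lambda$; they are used only to know that certain integrals are finite.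

\emph{Step 1: uniform bounds away from the origin.} The test function will be cut off at $r=\frac18$, and the nonlocal operator sees the cut-off part. These contributions must be bounded uniformly in $\lambda$, and the only a priori information is $u\le u^*$, $g\le\lambda^*f(u^*)$ and $\int(u^*+f(u^*))\varphi_1<\infty$ from (K2). As $u+g$ is nonincreasing, $(u+g)(r_0)\int_{B_{r_0}}\varphi_1\le\int(u+g)\varphi_1\le C$. As $\varphi_1\ge c$ on $B_{3/4}$, $\int_{B_{3/4}}g\le C$. Hence, for $0<r_0\le\frac34$,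
\begin{equation}\label{eq:apriori}
u+g\le C(r_0)\ \text{on }[r_0,1),\qquad\int_{B_1}g\le C,\qquad\int_{r_0}^{3/4}q\,dt\le g(r_0)\le C(r_0),\qquad\int_0^{3/4}qt^ndt\le C ;
\end{equation}
the last bound follows by integrating by parts, $\int_0^{3/4}qt^ndt\le n\int_0^{3/4}gt^{n-1}dt$.

Apply \eqref{eq:split} with $r=\frac12$, $r'=\frac58$, $r''=\frac34$, $0\le\chi\le1$, and differentiate. The gradients of the last two terms are bounded by $C\|g\|_{L^1}\le C$. Since $\chi g\in C_c^\infty$, $\nabla I_{2s}(\chi g)=I_{2s}(\chi\nabla g)+I_{2s}(g\nabla\chi)$. The second term is bounded on $B_{1/2}$, which is at distance $\frac18$ from the support of $\nabla\chi$, and $\chi\nabla g=-\chi q\,y/|y|$. By \eqref{eq:polar},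
\begin{equation}\label{eq:w}
w(r)=\int_0^{3/4}\mathcal G_1(r,t)\chi(t)q(t)t^{n-1}dt+e_0(r),\qquad|e_0(r)|\le C\qquad(0<r<\tfrac12).
\end{equation}
This replaces the first equation in \eqref{eq:diff}.

We claim that $w\le C_J$ on each compact interval $J\subset(0,\frac12)$. Fix an integer $N\ge2/\kappa$ and compact intervals $J=J_N\subset\dots\subset J_0\subset(0,\frac12)$, each in the interior of the preceding one. On $J_0$ we have $0\le u\le C$, so $V\le C$ and $q\le Cw$; also $\int_{J_0}w\le u(\min J_0)\le C$. Let $r\in J_{j+1}$ and split the integral in \eqref{eq:w}. For $t<\min J_j$ we have $\mathcal G_1(r,t)\le Ct$: if $\log\frac rt\ge1$ by Lemma~\ref{lem:kernels}, and otherwise because $t\ge c$ and $|r-t|\ge c$. For $t>\max J_j$ we have $\mathcal G_1\le C$ because $|r-t|\ge c$. By \eqref{eq:apriori} both parts are bounded. For $t\in J_j$, \eqref{eq:Gk} and Lemma~\ref{lem:kernels} give $\mathcal G_1(r,t)\le C|r-t|^{\kappa-1}$. Thus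
\[
w(r)\le C+C\int_{J_j}|r-t|^{\kappa-1}w(t)\,dt\qquad(r\in J_{j+1}).
\]
On bounded intervals $|\cdot|^{\kappa-1}\in L^a$ with $\frac1a=1-\frac\kappa2$. By Young's inequality for convolutions if $\frac1p>\frac\kappa2$, and by H\"older's inequality otherwise, a bound for $w$ in $L^p(J_j)$ gives a bound in $L^{\tilde p}(J_{j+1})$ with $\frac1{\tilde p}=\max(0,\frac1p-\frac\kappa2)$. Starting from $p=1$ we reach $L^\infty$ after at most $N$ steps.

\emph{Step 2: the quadratic inequality.} Let $R=\frac18$ and $\phi=w\,r^{-\gamma}\mathbf 1_{\{r<R\}}$. No smoothness of $\phi$ is required in Lemma~\ref{lem:dual}, and $\int V\phi^2=\int_{B_R}qw\,r^{-2\gamma}dx<\infty$ since $qw=O(r^2)$ and $\gamma<\frac n2$. Hence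
\begin{equation}\label{eq:quad0}
\iint_{B_R\times B_R}G(x,y)\,q(x)q(y)\,|x|^{-\gamma}|y|^{-\gamma}dx\,dy\le\int_{B_R}qw\,r^{-2\gamma}dx .
\end{equation}
On the left, $G\ge c_{n,s}|x-y|^{2s-n}-C$ on $B_R\times B_R$ by Lemma~\ref{lem:green}(i). On the right, \eqref{eq:w} gives, for $r<R$,
\[
w(r)=\int_0^R\mathcal G_1(r,t)q(t)t^{n-1}dt+e_1(r),\qquad e_1=e_0+\int_R^{3/4}\mathcal G_1\chi q\,t^{n-1}dt,
\]
and $|e_1|\le C$. Indeed, for $r\le\frac R2$ we have $\mathcal G_1(r,t)\le C$ when $t\ge R$ and $\int_R^{3/4}q\le C$; for $\frac R2\le r\le R$ the nonnegative integral is at most $w-e_0$, which is bounded by Step 1. Pass to polar coordinates in \eqref{eq:quad0} with \eqref{eq:polar}, divide by $|S^{n-1}|$, and use the symmetry of $\mathcal G_1$ to replace $r^{-2\gamma}$ by $\frac12(r^{-2\gamma}+t^{-2\gamma})$: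
\begin{multline}\label{eq:quad}
\iint_{(0,R)^2}\Big[\mathcal G_0(r,t)(rt)^{-\gamma}-\mathcal G_1(r,t)\frac{r^{-2\gamma}+t^{-2\gamma}}2\Big]q(r)q(t)(rt)^{n-1}dr\,dt\\
\le C\Big(\int_0^Rq\,r^{n-1-\gamma}dr\Big)^2+C\int_0^Rq\,r^{n-1-2\gamma}dr .
\end{multline}
For fixed $\lambda$ each term is finite: the right side because $q=O(r)$ and $\gamma<\frac n2$, the $\mathcal G_1$ term because it equals $\int_0^Rq(w-e_1)r^{n-1-2\gamma}dr$, and the $\mathcal G_0$ term by the inequality itself.

\emph{Step 3: logarithmic variable.} Put $r=e^{-\tau}$, $t=e^{-\tau'}$ and $Y(\tau)=q(r)\,r^{\frac n2+s-\gamma}\mathbf 1_{\{r<R\}}\ge0$. Since $\frac12(r^{-2\gamma}+t^{-2\gamma})=(rt)^{-\gamma}\cosh\gamma(\tau-\tau')$, formula \eqref{eq:Gk} shows that the bracket in \eqref{eq:quad} is $(rt)^{-\gamma-\frac n2+s}K(\tau-\tau')$, and \eqref{eq:quad} becomes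
\begin{equation}\label{eq:quadlog}
\iint K(\tau-\tau')Y(\tau)Y(\tau')\,d\tau\,d\tau'\le C\Big(\int Ye^{-(\frac n2-s)\tau}d\tau\Big)^2+C\int Ye^{-(\frac n2-s-\gamma)\tau}d\tau .
\end{equation}
For fixed $\lambda$, $Y$ vanishes for $\tau\le\log\frac1R$, is bounded, and decays exponentially, so $Y\in L^1\cap L^2$. By Plancherel's theorem and Proposition~\ref{prop:symbol}, the left side equals $\frac1{2\pi}\int\widehat K|\widehat Y|^2\ge c\int(1+|\xi|)^{-2-2s}|\widehat Y|^2$. This is a norm of negative order; it controls $Y$ itself only because $Y\ge0$. Fix $0\le\theta\in C_c^\infty(\mathbb R)$ with $\theta=1$ on $[-\frac12,\frac12]$. Then $|\widehat\theta|^2\le C(1+|\xi|)^{-2-2s}$, so $\|\theta*Y\|_{L^2}^2=\frac1{2\pi}\int|\widehat\theta|^2|\widehat Y|^2$ is at most a constant times the left side of \eqref{eq:quadlog}. For $j\ge0$ let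
\[
R_j=Re^{-j/4},\qquad U_j=\big[\log\tfrac1{R_j},\log\tfrac1{R_{j+1}}\big],\qquad y_j=\int_{U_j}Y\,d\tau=\int_{R_{j+1}}^{R_j}q\,r^\epsilon dr .
\]
The intervals $U_j$ have length $\frac14$, so $\theta*Y\ge y_j$ on $U_j$ and $\|\theta*Y\|_{L^2}^2\ge\frac14\sum y_j^2$. With $\kappa_1=\frac14(\frac n2-s-\gamma)>0$, both exponentials in \eqref{eq:quadlog} are at most $e^{-\kappa_1j}$ on $U_j$. Therefore
\[
\Sigma:=\sum_{j\ge0}y_j^2\le C_1\Big(\sum_{j\ge0}y_je^{-\kappa_1j}\Big)^2+C_1\sum_{j\ge0}y_je^{-\kappa_1j},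
\]
and $\Sigma<\infty$ for each $\lambda$. The quadratic term on the right has a constant that is not small, but it is concentrated on small $j$, where Step 1 applies. Choose $j_0$ with $2C_1\sum_{j\ge j_0}e^{-2\kappa_1j}\le\frac14$. For $j<j_0$, \eqref{eq:apriori} gives $y_j\le g(R_{j+1})\le C$. By the Cauchy--Schwarz inequality,
\[
C_1\Big(\sum_jy_je^{-\kappa_1j}\Big)^2\le2C_1\Big(\sum_{j<j_0}y_j\Big)^2+2C_1\Sigma\sum_{j\ge j_0}e^{-2\kappa_1j}\le C+\tfrac14\Sigma ,
\]
and $C_1y_je^{-\kappa_1j}\le\frac14y_j^2+C_1^2e^{-2\kappa_1j}$ bounds the linear term by $\frac14\Sigma+C$. Hence $\Sigma\le C$, and $y_j\le C$ uniformly in $j$ and $\lambda$.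

\emph{Step 4: integration.} We have $g(R_{j+1})-g(R_j)=\int_{R_{j+1}}^{R_j}q\,dr\le R_{j+1}^{-\epsilon}y_j\le CR_j^{-\epsilon}$. Since $\epsilon>0$, the sum $\sum_{i\le j}R_i^{-\epsilon}$ is geometric and at most $CR_j^{-\epsilon}$. With $g(R)\le C$ and monotonicity, $g(r)\le g(R_{j+1})\le Cr^{-\epsilon}$ for $R_{j+1}\le r\le R_j$. For $r\ge R$, $g\le C$ by \eqref{eq:apriori}.
\end{proof}

\begin{remark}
The conditions in \eqref{eq:gamma} enter as follows: $\gamma>1$ orders $C_\sigma<B_\sigma$ in Section~\ref{sec:symbol}; $\gamma<\frac n2-s$ gives $C_\sigma>0$, places $\gamma+i\xi$ in the strip of Lemma~\ref{lem:symbol}, and makes $\kappa_1$ positive; $\gamma<\frac n2+s-1$ makes the series in Step 4 geometric. Of $f$ we used smoothness (regularity of $u_\lambda$, bounds on $V$), and $f(0)>0$ with monotonicity (the signs of $g,V,w,q$). Superlinearity enters only through (K1)--(K3).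
\end{remark}

\section{An unbounded extremal solution}\label{sec:example}

In this section $\Phi_n(s)\le0$, and we abbreviate $m=m_1(\gamma_0)$, so $m\le m_0(0)$. Rather than solve \eqref{eq:P} for a given $f$, we prescribe a singular right side $g$, set $u=(-\Delta)^{-s}g$, and define $f$ by $f(u)=g$. To show that $u$ is the extremal solution with $\lambda^*=1$ we need two properties. First, $f'(u)<m_0(0)r^{-2s}$; with a Hardy inequality this excludes a second solution below $u$. Second, $u$ grows so slowly that $f(\lambda u)$ is much less singular than $f(u)$ when $\lambda<1$; this gives bounded solutions for all $\lambda<1$.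

\subsection{The Hardy inequality}

\begin{lemma}\label{lem:hardy}
For all $v\in H$, $\ m_0(0)\int_{B_1}|x|^{-2s}v^2dx\le\|v\|_H^2$.
\end{lemma}

\begin{proof}
We prove the dual inequality first. Let $H_0(x)=|x|^{-(n+2s)/2}$; by \eqref{eq:homog} with $\zeta=0$, $I_{2s}H_0=m_0(0)^{-1}|x|^{2s}H_0$. For $F\in L^2(B_1)$ use \eqref{eq:duality}, \eqref{eq:GS}, the symmetry of the kernel, and $|F(x)F(y)|\le\frac12\big[F(x)^2\frac{H_0(y)}{H_0(x)}+F(y)^2\frac{H_0(x)}{H_0(y)}\big]$:
\[
\|(-\Delta)^{-s}F\|_H^2\le\int_{B_1}F^2\,\frac{I_{2s}H_0}{H_0}\,dx=\frac1{m_0(0)}\int_{B_1}|x|^{2s}F^2dx .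
\]
Given $v\in H$ and $\rho>0$, take $F=|x|^{-2s}v\,\mathbf 1_{\{|x|>\rho\}}\in L^2$ and $Z=\int_{|x|>\rho}|x|^{-2s}v^2=\int vF=\int|x|^{2s}F^2$. By \eqref{eq:duality}, $Z=\langle v,(-\Delta)^{-s}F\rangle_H\le\|v\|_H\,m_0(0)^{-1/2}Z^{1/2}$. So $m_0(0)Z\le\|v\|_H^2$; let $\rho\to0$.
\end{proof}

\subsection{The singular profile}

The choice $q=r^{-1-2s}$ of Section~\ref{sec:idea} would give $r^{2s}f'(u)\to m$, which leaves no room when $m=m_0(0)$. We insert a factor $L^{-\theta}$, $L(r)=\log\frac1r$. It will produce a gain of relative size $1/L$ if $\theta>0$, and $u$ stays unbounded if $\theta<1$; we take $\theta=\frac12$. Let $\chi_0$ be smooth, $0\le\chi_0\le1$, $\chi_0=1$ on $(0,\frac18]$, $\chi_0=0$ on $[\frac14,\infty)$. For a constant $M>0$ to be chosen, set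
\[
q(r)=\chi_0(r)\,r^{-1-2s}L(r)^{-1/2},\qquad h(r)=\int_r^1q,\qquad g=M+h,\qquad u=(-\Delta)^{-s}g=M\Theta+u_h,
\]
with $u_h=(-\Delta)^{-s}h$ and $\Theta$ as in Lemma~\ref{lem:monotone}. Since $L\ge\log4$ on the support of $q$, and $L(t)\le L(r)$ for $t\ge r$,
\begin{equation}\label{eq:hbounds}
h(r)\le Cr^{-2s}\ \ (0<r<1),\qquad h(r)\ge\int_r^{2r}q\ge cr^{-2s}L(r)^{-1/2}\ \ (0<r\le\tfrac1{16}).
\end{equation}
As $n>4s$, $g\in L^2(B_1)$ and $u\in H$. By Lemma~\ref{lem:smooth}(i), $u$ and $u_h$ are smooth in $B_1\setminus\{0\}$, and by Lemma~\ref{lem:monotone},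
\begin{equation}\label{eq:wpos}
w_h:=-u_h'\ge0,\qquad w:=-u'=M|\Theta'|+w_h>0\qquad\text{on }(0,1).
\end{equation}

\begin{lemma}\label{lem:asym}
Let $\bar\sigma=-m_1'(\gamma_0)/m_1(\gamma_0)>0$. There is $r_1\in(0,\frac18]$, independent of $M$, such that
\begin{equation}\label{eq:lower}
w_h(r)\ge\frac1m\,r^{-1}L(r)^{-1/2}\Big(1+\frac{\bar\sigma}{4L(r)}\Big)\qquad(0<r\le r_1).
\end{equation}
Moreover, for each $M$, $u(r)\sim\frac2mL(r)^{1/2}$ as $r\to0$.
\end{lemma}

\begin{proof}
The function $h$, supported in $\overline{B_{1/4}}$, belongs to $W^{1,1}(\mathbb R^n)$ with $\nabla h=-q\,x/|x|$, because $1+2s<n$. So $\nabla I_{2s}h=I_{2s}\nabla h$, and both sides are continuous off the origin. By \eqref{eq:GS}, $u_h=I_{2s}h-\int S(\cdot,y)h\,dy$, so Lemma~\ref{lem:green}(i) and \eqref{eq:polar} give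
\[
w_h(r)=\int_0^{1/4}\mathcal G_1(r,t)q(t)t^{n-1}dt+O(1)\qquad(0<r<\tfrac12).
\]
Let $d\nu=m\,k_1(\sigma)e^{\gamma_0\sigma}d\sigma$. By Lemma~\ref{lem:symbol} at $\zeta=\gamma_0$ this is a probability measure, and differentiating the identity of that lemma in $\zeta$ shows that its mean is $\bar\sigma$, which is positive by Lemma~\ref{lem:gammastar}. By Lemma~\ref{lem:kernels} its density is at most $Ce^{-2\sigma}$ for $\sigma\ge1$, since $\gamma_0-(\frac n2-s+1)=-2$. Substitute $t=re^\sigma$, so that $L(t)=L-\sigma$ with $L=L(r)$. By \eqref{eq:Gk}, for $0<\rho<1$,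
\begin{equation}\label{eq:nu}
\int_0^\rho\mathcal G_1(r,t)\,t^{n-2-2s}L(t)^{-1/2}dt=\frac1{m\,rL^{1/2}}\int_{\sigma<L-L(\rho)}\Big(1-\frac\sigma L\Big)^{-1/2}d\nu(\sigma).
\end{equation}
So $w_h(r)$ averages $L(t)^{-1/2}$ with a weight whose mean lies at radii larger than $r$, where $L(t)^{-1/2}$ is larger. This is the source of the gain.

\emph{Lower bound.} Take $\rho=\frac18$ and discard the nonnegative part over $\frac18<t<\frac14$. By convexity $(1-x)^{-1/2}\ge1+\frac x2$ for $x<1$, so the last integral in \eqref{eq:nu} is at least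
\[
1+\frac{\bar\sigma}{2L}-\int_{\sigma\ge L-\log8}\Big(1+\frac\sigma{2L}\Big)d\nu\ge1+\frac{\bar\sigma}{2L}-Ce^{-2L}
\]
for large $L$. Hence $m\,rL^{1/2}w_h\ge1+\frac{\bar\sigma}{2L}-Cr^2-CrL^{1/2}$, and the last two terms are $o(1/L)$. This gives \eqref{eq:lower}; nothing in it involves $M$.

\emph{Upper bound.} Use $\chi_0\le1$ and $\rho=\frac14$. On $\sigma\le\frac L2$ the integrand in \eqref{eq:nu} is at most $\sqrt2$ and tends to $1$, so this part tends to $1$ by dominated convergence. On $\frac L2<\sigma<L-\log4$ the integrand is at most $(L/\log4)^{1/2}$ and $\nu(\sigma>\frac L2)\le Ce^{-L}$, so this part tends to $0$. Together with \eqref{eq:lower}, $rL^{1/2}w_h\to\frac1m$. Since $\Theta'$ is bounded near $0$, also $rL^{1/2}w\to\frac1m$, and integrating with $\frac d{dr}(2L^{1/2})=-r^{-1}L^{-1/2}$ gives the last claim.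
\end{proof}

\subsection{The nonlinearity}

By \eqref{eq:wpos} and Lemma~\ref{lem:asym}, $u$ is a smooth diffeomorphism of $(0,\frac12)$ onto $(u(\frac12),\infty)$. Define
\[
f(t)=M\ \text{ for }t\le u(\tfrac14),\qquad f(u(r))=g(r)\ \text{ for }0<r\le\tfrac14 .
\]

\begin{lemma}\label{lem:f}
The function $f$ is admissible and $f(u)=g$ in $B_1\setminus\{0\}$, so $u=(-\Delta)^{-s}f(u)$. If $M$ is large enough, then
\begin{equation}\label{eq:a}
a(x):=\sup_{t\le u(x)}f'(t)<m_0(0)|x|^{-2s}\qquad(0<|x|<1).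
\end{equation}
\end{lemma}

\begin{proof}
Since $g=M$ on $[\frac14,1)$, we have $f=g\circ u^{-1}$ on all of $(u(\frac12),\infty)$, where it is smooth, and $f=M$ on $(-\infty,u(\frac14)]$, which overlaps it. So $f$ is smooth. It is nondecreasing because $g$ is nonincreasing and $u$ decreasing; $f(0)=M>0$ because $u(\frac14)>0$; and $f(u(r))=M=g(r)$ for $r\ge\frac14$ because $u(r)\le u(\frac14)$. By \eqref{eq:hbounds} and Lemma~\ref{lem:asym}, $f(u(r))/u(r)\ge cr^{-2s}L^{-1}\to\infty$ as $r\to0$, so $f$ is superlinear.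

Differentiating $f(u)=g$ gives $f'(u(r))=F(r):=q(r)/w(r)$, a continuous function on $(0,1)$. We show $F(r)<m_0(0)r^{-2s}$. For $r\le r_1$, \eqref{eq:lower} gives $F\le q/w_h\le mr^{-2s}(1+\frac{\bar\sigma}{4L})^{-1}<mr^{-2s}\le m_0(0)r^{-2s}$; this is the only place where $\Phi_n(s)\le0$ is used. On $[r_1,\frac14]$, $|\Theta'|$ is bounded below, so $F\le q/(M|\Theta'|)<m_0(0)r^{-2s}$ for large $M$. On $[\frac14,1)$, $F=0$. Finally $f'=0$ on $(-\infty,u(\frac14)]$, so $a(x)$ is the maximum of $F$ over $[|x|,1)$, attained at some $r'\ge|x|$, and $a(x)=F(r')<m_0(0)r'^{-2s}\le m_0(0)|x|^{-2s}$.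
\end{proof}

Fix such an $M$. By \eqref{eq:hbounds}, $\log g\sim2sL$, so $\log f(t)\sim\frac12sm^2t^2$ as $t\to\infty$.

\begin{lemma}\label{lem:unique}
If $0\le v\le u$ and $v=(-\Delta)^{-s}f(v)$, then $v=u$.
\end{lemma}

\begin{proof}
Let $d=u-v\ge0$. Then $0\le f(u)-f(v)\le g\in L^2$, so $d=(-\Delta)^{-s}(f(u)-f(v))\in H$. By \eqref{eq:duality} and the mean value theorem, $\|d\|_H^2=\int(f(u)-f(v))\,d\le\int a\,d^2$. If $d\not\equiv0$, then \eqref{eq:a} and Lemma~\ref{lem:hardy}, which also shows that the integrals are finite, give $\int a\,d^2<m_0(0)\int|x|^{-2s}d^2\le\|d\|_H^2$, a contradiction.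
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(b)]
Let $\lambda^*,u_\lambda,u^*$ belong to this $f$. We show $\lambda^*=1$ and $u^*=u$, which is unbounded by Lemma~\ref{lem:asym}. For $0<\lambda\le1$ let $w_0=0$, $w_{k+1}=\lambda(-\Delta)^{-s}f(w_k)$. By induction $0\le w_k\le w_{k+1}\le\lambda u$: if $w_k\le\lambda u\le u$, then $w_{k+1}\le\lambda(-\Delta)^{-s}f(u)=\lambda u$. As $f(w_k)\le g\in L^2$, the limit $w_\infty\le\lambda u$ satisfies $w_\infty=\lambda(-\Delta)^{-s}f(w_\infty)\in H$.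

\emph{$\lambda^*\ge1$.} Let $\lambda<1$. For small $r$ define $\tilde r$ by $u(\tilde r)=\lambda u(r)$; then $\tilde r\to0$ as $r\to0$. By Lemma~\ref{lem:asym}, $L(\tilde r)=(\lambda^2+o(1))L(r)\le\lambda L(r)$ for small $r$, that is $\tilde r\ge r^\lambda$, and \eqref{eq:hbounds} gives $f(\lambda u(r))=g(\tilde r)\le C_\lambda r^{-2s\lambda}$. Away from the origin $f(\lambda u)\le g$ is bounded. So $f(w_\infty)\le f(\lambda u)\le C_\lambda|x|^{-2s\lambda}$ in $B_1$, and $w_\infty$ is bounded by \eqref{eq:GS} and \eqref{eq:powers}. By (K3), $\lambda\le\lambda^*$. Hence $\lambda^*\ge1$, and by minimality $u_\lambda\le w_\infty\le u$ for all $\lambda<1$.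

\emph{$\lambda^*\le1$.} Suppose $\lambda^*>1$. By Lemma~\ref{lem:iteration}, the bounded function $u_1$ is the limit $w_\infty\le u$ for $\lambda=1$. Lemma~\ref{lem:unique} gives $u_1=u$, which is unbounded, a contradiction.

\emph{$u^*=u$.} We have $0\le u^*=\lim_{\lambda\nearrow1}u_\lambda\le u$. Since $f(u_\lambda)\to f(u^*)$ in $L^2$, dominated by $g$, passing to the limit in $u_\lambda=\lambda(-\Delta)^{-s}f(u_\lambda)$ gives $u^*=(-\Delta)^{-s}f(u^*)$. Lemma~\ref{lem:unique} gives $u^*=u$.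
\end{proof}

\section{Location of the thresholds}\label{sec:gamma}

\subsection{Comparison of $\gamma_*$ with $\sqrt{n-1}$}

The equation $m_1(\sqrt{n-1})=m_0(0)$ holds at $s=1$ by \eqref{eq:s1}, and trivially at $s=0$, where $Q=1$. We show that the logarithm of the ratio is concave in $s$.

\begin{proposition}\label{prop:sqrt}
For $n\ge7$ and $s\in(0,1)$, $\gamma_*>\sqrt{n-1}$.
\end{proposition}

\begin{proof}
Let $A=\frac n4+\frac12\sqrt{n-1}$, $C=\frac n4-\frac12\sqrt{n-1}$, $B=\frac{n-2}4$. Then $AC=\frac{n^2}{16}-\frac{n-1}4=B^2$, $A+C=2B+1$, and $0<C<B<A$. For $s\in[0,1]$ let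
\[
\mathcal N(s)=\log\frac{m_1(\sqrt{n-1})}{m_0(0)}=\Xi_A(s)+\Xi_C(s)-2\,\Xi_B(s),\qquad\Xi_\eta(s)=\log\frac{\Gamma(\frac12+\eta+\frac s2)}{\Gamma(\frac12+\eta-\frac s2)} .
\]
We have $\mathcal N(0)=0$, and $\Xi_\eta(1)=\log\eta$ gives $\mathcal N(1)=\log\frac{AC}{B^2}=0$. Differentiating twice,
\[
\Xi_\eta''(s)=\tfrac14\big[\psi'(\tfrac12+\eta+\tfrac s2)-\psi'(\tfrac12+\eta-\tfrac s2)\big]=\tfrac14\int_0^{s/2}\big[\psi''(\tfrac12+\eta+\delta)+\psi''(\tfrac12+\eta-\delta)\big]d\delta ,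
\]
so by \eqref{eq:digamma}
\[
\mathcal N''(s)=-\frac12\int_0^{s/2}\!\!\int_0^\infty v\,j_\delta(v)\,e^{-v/2}E(v)\,dv\,d\delta,\qquad j_\delta(v)=\frac{v\cosh\delta v}{1-e^{-v}},\qquad E(v)=e^{-Av}+e^{-Cv}-2e^{-Bv}.
\]
We show that the inner integral is positive. The function $e^{Bv}E(v)=e^{-(A-B)v}+e^{(B-C)v}-2$ is strictly convex, vanishes at $0$ with derivative $2B-A-C=-1$, and tends to $+\infty$. So $E<0$ on $(0,v_1)$ and $E>0$ on $(v_1,\infty)$ for some $v_1>0$. The function $j_\delta>0$ is increasing, since $v/(1-e^{-v})$ is (its derivative has the sign of $e^v-1-v$). Hence $(j_\delta-j_\delta(v_1))E\ge0$, and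
\[
\int_0^\infty v\,j_\delta\,e^{-v/2}E\,dv\ge j_\delta(v_1)\int_0^\infty ve^{-v/2}E\,dv=j_\delta(v_1)\Big[\frac1{(A+\frac12)^2}+\frac1{(C+\frac12)^2}-\frac2{(B+\frac12)^2}\Big].
\]
Let $b=B+\frac12=\frac n4$. The numbers $A+\frac12$ and $C+\frac12$ have sum $2b+1$ and product $B^2+B+\frac34=b^2+\frac12$, so the sum of their squares is $2b^2+4b$, and the bracket equals
\[
\frac{2b^2+4b}{(b^2+\frac12)^2}-\frac2{b^2}=\frac{4b^3-2b^2-\frac12}{b^2(b^2+\frac12)^2}>0
\]
because $4b^3-2b^2=2b^2(2b-1)>\frac12$ for $b\ge\frac74$. Thus $\mathcal N''<0$ on $(0,1)$, and $\mathcal N>0$ there: $m_1(\sqrt{n-1})>m_0(0)$. Since $\sqrt{n-1}\le\frac n2<\frac n2+1-s$, Lemma~\ref{lem:gammastar} gives $\gamma_*>\sqrt{n-1}$.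
\end{proof}

This completes the proof of Theorem~\ref{thm:pointwise}.

\subsection{The sign of $\Phi_n$}

\begin{proof}[Proof of Theorem~\ref{thm:sign}]
The function $\Phi_n$ in \eqref{eq:Phi} is smooth on $[0,1]$, with $\Phi_n(0)=0$ and $\Phi_n(1)=\log\frac{n-2}2-2\log\frac{n-2}4=\log\frac8{n-2}$. Further,
\begin{align*}
\Phi_n'(s)&=\psi(1+s)+\psi(\tfrac n2-s)-\psi(\tfrac n4+\tfrac s2)-\psi(\tfrac n4-\tfrac s2),\\
\Phi_n''(s)&=\big[\psi'(1+s)-\psi'(\tfrac n2-s)\big]+\tfrac12\big[\psi'(\tfrac n4-\tfrac s2)-\psi'(\tfrac n4+\tfrac s2)\big].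
\end{align*}
Both brackets are positive for $0<s<1$, since $\psi'$ is decreasing and $1+s<2<\frac n2-s$ for $n\ge7$. So $\Phi_n$ is strictly convex on $[0,1]$ and vanishes at $0$. It follows that $\Phi_n(s)/s$ is strictly increasing on $(0,1]$, with limit $\Phi_n'(0)$ at $0$. The sign of $\Phi_n$ therefore changes at most once, from $-$ to $+$.

\emph{$n\ge10$.} Here $\Phi_n(1)\le0$, so $\Phi_n(s)/s<0$ on $(0,1)$.

\emph{$n=7$.} Let $\gamma_E=-\psi(1)$ be Euler's constant. From the values $\psi(\frac12)=-\gamma_E-2\log2$ and $\psi(\frac34)=-\gamma_E+\frac\pi2-3\log2$ and the recurrence, $\psi(\frac72)=\psi(\frac12)+2+\frac23+\frac25=\psi(\frac12)+\frac{46}{15}$ and $\psi(\frac74)=\psi(\frac34)+\frac43$. Hence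
\[
\Phi_7'(0)=\psi(1)+\psi(\tfrac72)-2\psi(\tfrac74)=\tfrac25+4\log2-\pi>0.4+2.772-3.142>0 ,
\]
and $\Phi_7>0$ on $(0,1)$.

\emph{$n=8$.} Let $D(s)=\log\Gamma(1+s)-\log\Gamma(1-s)$ for $0\le s<1$. Using $\Gamma(4-s)=(3-s)(2-s)(1-s)\Gamma(1-s)$ and $\Gamma(2\pm\frac s2)=(1\pm\frac s2)\Gamma(1\pm\frac s2)$,
\[
\Phi_8(s)=\log\frac{1-\frac s2}{(1-\frac s3)(1-s)(1+\frac s2)^2}+D(s)-2D(\tfrac s2).
\]
Since $D(0)=0$ and $D''(s)=\psi'(1+s)-\psi'(1-s)\le0$, concavity gives $D(s)\le2D(\frac s2)$. At $s=\frac1{10}$ the denominator is $0.87\cdot1.1025=0.959175$, so $\Phi_8(\frac1{10})\le\log\frac{0.95}{0.959175}<0$. As $\Phi_8(1)=\log\frac43>0$, there is exactly one zero $s_8$, with the stated signs, and $s_8>\frac1{10}$.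

\emph{$n=9$.} With $\Gamma(\frac92)=\frac{35}4\Gamma(\frac52)$ and $\Gamma(\frac32)=\frac23\Gamma(\frac52)$,
\[
\Phi_9(\tfrac12)=\log\frac{\Gamma(\frac92)\Gamma(\frac32)}{\Gamma(4)\,\Gamma(\frac52)^2}=\log\frac{35}{36}<0,\qquad\Phi_9(1)=\log\tfrac87>0 .
\]
So there is exactly one zero $s_9$, with the stated signs, and $s_9>\frac12$.

\emph{The chain of inequalities.} We have $\tau_7<\frac1{10}$ since $6>2.4^2$, and $\tau_8<\frac12$ since $7>2.5^2$. For $n=8,9$ and $s=\tau_n\in(0,1)$ we have $\gamma_0=\sqrt{n-1}<\gamma_*$ by Proposition~\ref{prop:sqrt}, so $\Phi_n(\tau_n)>0$ by Lemma~\ref{lem:gammastar}, and $s_n<\tau_n$.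
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
For $n\le6$, $u^*$ is always bounded by (K4). For $n\ge7$, Theorem~\ref{thm:criterion} says that $u^*$ is bounded for every admissible $f$ exactly when $\Phi_n(s)>0$, and Theorem~\ref{thm:sign} lists these cases. This is the first statement, and it gives the row $N^*(s)$ because $s_8<s_9$. By \eqref{eq:tau}, $n\ge2(s+2+\sqrt{2(s+1)})$ holds exactly when $n\in\{7,8,9\}$ and $s\le\tau_n$, or $n\ge10$; with $\tau_7<\tau_8<\tau_9<1$ this gives the row $N(s)$. Intersecting this set with the set of the first statement gives the pairs in (i), and the remaining pairs are those in (ii). The columns of the table are in the order given by Theorem~\ref{thm:sign}.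
\end{proof}

\begin{thebibliography}{1}
\bibitem{CDDS} Antonio Capella, Juan D\'avila, Louis Dupaigne, Yannick Sire, \emph{Regularity of radial extremal solutions for some non local semilinear equations}, arXiv:1004.1906 (2010).
\end{thebibliography}
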